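\title{Random generalized power series are irreducible}

\begin{abstract}
Let $K$ be a field of characteristic $0$ and let $K((\mathbb{R}^{\le 0}))$ be the ring of generalized power series with coefficients in $K$, nonpositive real exponents and well-ordered support. A series is random if its coefficients are algebraically independent over $\mathbb{Q}$, or if the nonzero points of the closure of its support are linearly independent over $\mathbb{Q}$. We prove a conjecture posed by Fornasiero, Lavi, L'Innocente and Mantova: a random series $b$ with infinite support and $\sup(b)=0$ is irreducible, and so is $b+r$ whenever $r$ has order type less than $\omega^{\deg b}$ and $\sup(b+r)=0$. Randomness provides derivations that do not enlarge supports and take prescribed values on $b$. A factorization would then force all series with a given support into a countably generated module of germs, and an induction on the Cantor normal form of the degree shows that no such module is large enough.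
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field of characteristic $0$. We write $R_K=K((\mathbb{R}^{\le0}))$ for the ring of formal sums $b=\sum_\gamma b_\gamma t^\gamma$ with coefficients $b_\gamma\in K$ and exponents $\gamma\in\mathbb{R}^{\le0}$ whose support $\operatorname{supp}(b)=\{\gamma:b_\gamma\ne0\}$ is well-ordered, that is, contains no strictly decreasing sequence. Sum and product are the usual ones; well-ordering makes every coefficient of a product a finite sum. Thus $\sum_{n\ge1}t^{-1/n}$ lies in $R_K$ and $\sum_{n\ge1}t^{-n}$ does not. For nonzero $x,y$ we have $\min\operatorname{supp}(xy)=\min\operatorname{supp}x+\min\operatorname{supp}y$. Hence $R_K$ is a domain, and its units are the nonzero constants: if $xy=1$, both minima are $0$. A series is \emph{irreducible} if it is a nonzero non-unit that is not a product of two non-units.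

For a well-ordered set $X\subset\mathbb{R}^{\le0}$ let $\operatorname{ot}X$ be its order type and let $\deg X$ be the largest ordinal $\alpha$ with $\omega^\alpha\le\operatorname{ot}X$; put $\deg\emptyset=-\infty$. For a series $b$ let $\operatorname{ot}(b)$, $\deg b$ and $\sup(b)$ be the order type, the degree and the supremum in $\mathbb{R}$ of its support. So $\deg b>0$ exactly when the support of $b$ is infinite.

Which series are irreducible? If $s=\sup(b)<0$, then $b=t^{s/2}\cdot t^{-s/2}b$ is a product of two non-units, so an irreducible series has $\sup(b)=0$. The second constraint comes from the degree, which behaves like the degree of a polynomial: $\deg(xy)=\deg x\oplus\deg y$, where $\oplus$ is the natural sum of ordinals (Lemma~\ref{lem:global}, a consequence of a theorem of Berarducci~\cite{Ber}). An ordinal $\omega^\beta$ is not a natural sum of two nonzero ordinals, and Berarducci proved that if $b$ is not divisible by $t^\gamma$ for any $\gamma<0$ and $\operatorname{ot}(b)=\omega^{\omega^\beta}$, then $b$ and $b+1$ are irreducible (see Remark~\ref{rem:Ber}). For other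 degrees the size of the support cannot suffice: $\big(\sum_{n\ge1}t^{-1/n}\big)^2$ has degree $2$ and supremum $0$.

Still, a product should be a special series. Suppose that $x$ and $y$ have at least two terms each, with exponents $\gamma_i$ and $\varepsilon_j$ and coefficients $x_i$ and $y_j$, and that the sums $\gamma_i+\varepsilon_j$ are all distinct. Then the exponents and the coefficients of $xy$ satisfy
\[
(\gamma_1+\varepsilon_1)+(\gamma_2+\varepsilon_2)=(\gamma_1+\varepsilon_2)+(\gamma_2+\varepsilon_1),\qquad (x_1y_1)(x_2y_2)=(x_1y_2)(x_2y_1).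
\]
One therefore guesses that a series whose exponents satisfy no linear relation, or whose coefficients satisfy no algebraic relation, is irreducible. The difficulty is that the sums $\gamma_i+\varepsilon_j$ may collide: exponents can cancel, coefficients become sums, and no particular relation is visible any more.

\begin{definition}\label{def:random}
A series $b\in R_K$ is \emph{random} if $\operatorname{cl}(\operatorname{supp}b)\setminus\{0\}$ is a $\mathbb{Q}$-linearly independent subset of $\mathbb{R}$, where $\operatorname{cl}$ is the topological closure in $\mathbb{R}$, or if the family $(b_\gamma)_{\gamma\in\operatorname{supp}b}$ is algebraically independent over $\mathbb{Q}$.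
\end{definition}

The conjecture posed in~\cite{FLLM} is that a random series $b$ with $\sup(b)=0$ and $\deg b>0$ is irreducible, and that it stays irreducible when one adds a series $r$ with $\operatorname{ot}(r)<\omega^{\deg b}$ and $\sup(b+r)=0$. We prove it.

\begin{theorem}\label{thm:main}
Let $b\in R_K$ be random with $\deg b>0$, and let $r\in R_K$ satisfy $\operatorname{ot}(r)<\omega^{\deg b}$ and $\sup(b+r)=0$. Then $b+r$ is irreducible. In particular, $b$ is irreducible if $\sup(b)=0$.
\end{theorem}

\begin{remark}\label{rem:sharp}
The condition $\deg b>0$ cannot be dropped: $1+t^{-3}=(1+t^{-1})(1-t^{-1}+t^{-2})$ is random and has supremum $0$. The bound on $r$ cannot be relaxed to $\operatorname{ot}(r)\le\omega^{\deg b}$: if $\operatorname{ot}(b)=\omega^{\deg b}$ and $\sup(b)=0$, then $r=t^{-1}b$ has order type $\omega^{\deg b}$ and $b+r=(1+t^{-1})b$ is reducible with supremum $0$. Over a perfect field of characteristic $p>0$ there are no irreducible series at all, since $b=\big(\sum_\gamma b_\gamma^{1/p}t^{\gamma/p}\big)^p$.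
\end{remark}

The proof uses much less than randomness. It is enough that, near a single point $\theta$, a set $\Gamma$ of terms of full degree be free over the remaining terms, and a set $W$ of exponents of lower degree may be ignored altogether.

\begin{definition}\label{def:generic}
Let $g\in R_K$ with $\alpha=\deg g\ge1$. We call $g$ \emph{generic} if there are a point $\theta\le0$, a set $\Gamma\subset\operatorname{supp}(g)\cap(-\infty,\theta)$ with $\operatorname{ot}(\Gamma\cap(\theta-\nu,\theta))=\omega^\alpha$ for all small $\nu>0$, and a well-ordered, possibly empty, set $W\subset\mathbb{R}^{\le0}$ with $\deg W<\alpha$ and $W\cap\Gamma=\emptyset$, such that with $T=\operatorname{supp}(g)\setminus(\Gamma\cup W)$ at least one of the following holds: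
\begin{itemize}
\item[(a)] $(g_\gamma)_{\gamma\in\Gamma}$ is algebraically independent over $\mathbb{Q}(g_\gamma:\gamma\in T)$;
\item[(b)] $\Gamma$ is $\mathbb{Q}$-linearly independent modulo $\operatorname{Span}_{\mathbb{Q}}(T)$.
\end{itemize}
\end{definition}

\begin{theorem}\label{thm:A}
If $g\in R_K$ is generic, then $g=t^{\sup(g)}g_0$ with $g_0$ irreducible. In particular, $g$ is irreducible if and only if $\sup(g)=0$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $g\in R_K$ be generic of degree $\alpha$. Then $g$ is not of the form $\sum_{i=1}^mx_iy_i+e$ with $x_i,y_i,e\in R_K$, $\deg x_i\ge1$, $\deg y_i\ge1$, $\deg x_i\oplus\deg y_i\le\alpha$ and $\deg e<\alpha$, for any $m$.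
\end{theorem}

The method is a tangent space argument. If $g=xy$, the first-order deformations of $g$ among products have the form $ux+vy$, while a generic series should be deformable in every direction. Derivations make this precise. Genericity gives, for \emph{every} series $c$ supported on $\Gamma$, a derivation $D$ of $R_K$ that does not enlarge supports and satisfies $Dg=c$ outside $W$ (Section~\ref{sec:der}). By the Leibniz rule, $c=D(y)\,x+D(x)\,y$ up to lower degree, where $x$ and $y$ do not depend on $c$ and the multipliers $D(y)$, $D(x)$ are no larger than $y$, $x$. It remains to find one $c$ for which this is impossible. Section~\ref{sec:two} does so by hand in degree $2$. The general statement is Proposition~\ref{prop:key}; Section~\ref{sec:thms} deduces the three theorems from it, and Sections~\ref{sec:indep} and~\ref{sec:ind} prove it. Section~\ref{sec:germs} sets up the local language of germs in which all of this takes place.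

\section{Germs and local degrees}\label{sec:germs}

Throughout, $k$ is a field of characteristic $0$ and $R_k=k((\mathbb{R}^{\le0}))$. We need fields other than $K$ in Section~\ref{sec:ind}. We put $\mathbb{N}=\{1,2,\dots\}$.

\subsection{Ordinals and well-ordered sets of reals}

Every ordinal $\kappa>0$ has a unique Cantor normal form $\kappa=\omega^{\kappa_1}+\dots+\omega^{\kappa_n}$ with $\kappa_1\ge\dots\ge\kappa_n$. We call the $\kappa_i$ the \emph{exponents} of $\kappa$, $n$ its \emph{number of terms}, and $\sigma(\kappa)=\kappa_n$ its \emph{last exponent}; $\kappa_1$ is the largest $\alpha$ with $\omega^\alpha\le\kappa$. The \emph{natural} (Hessenberg) \emph{sum} $\rho\oplus\rho'$ is obtained by merging the two lists of exponents into one nonincreasing list, so the exponents of $\rho$ occur among those of $\rho\oplus\rho'$. It is commutative, associative and strictly monotone in each argument; hence it is cancellative, and $\rho\oplus\xi\le\rho'\oplus\xi$ implies $\rho\le\rho'$. We put $-\infty\oplus\rho=-\infty$ and $-\infty<\rho$ for all ordinals $\rho$. The symbols $+$ and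 $\cdot$ denote the ordinary operations, $\lambda\cdot\rho$ being $\rho$ consecutive copies of $\lambda$. We use the following standard facts.
\begin{itemize}
\item[(O1)] $\operatorname{ot}(X\cup Y)\le\operatorname{ot}X\oplus\operatorname{ot}Y$.
\item[(O2)] If $\rho,\rho'<\omega^\tau$, then $\rho\oplus\rho'<\omega^\tau$ and $\rho+\omega^\tau=\omega^\tau$.
\item[(O3)] In a well-ordered set of type $\kappa>0$, all sufficiently short nonempty final segments have type $\omega^{\sigma(\kappa)}$. All nonempty final segments have type $\kappa$ if and only if $\kappa=\omega^d$ for some $d$.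
\item[(O4)] $\omega^{a+b}=\omega^a\cdot\omega^b$. The ordinals $\omega^\tau\cdot\rho$ with $\rho\ge1$ are those all of whose exponents are $\ge\tau$. If $\rho\ge\kappa$, then $\rho=\kappa+\xi$ for a unique $\xi$.
\end{itemize}

From now on a \emph{well-ordered set} is a well-ordered subset $X$ of $\mathbb{R}^{\le0}$. For every real $p$ there is $\eta>0$ with $X\cap(p,p+\eta)=\emptyset$. It follows that $X$ is countable (choose a rational in the gap to the right of each point), and that a point of $\operatorname{cl}X$ is either in $X$ or a \emph{left limit} of $X$, that is, the limit of a strictly increasing sequence in $X$. The closure is again well-ordered: if $p_1>p_2>\cdots$ in $\operatorname{cl}X$, points of $X\cap(p_{n+1},p_n]$ would form a strictly decreasing sequence. Every sequence in $X$ has a nondecreasing subsequence, and therefore $X+Y$ is well-ordered if $X$ and $Y$ are.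

We also use two elementary facts.
\begin{itemize}
\item[(AD)] There is an uncountable family $\mathcal{B}$ of infinite subsets of $\mathbb{N}$ that are pairwise \emph{almost disjoint}, that is, have finite pairwise intersections. (Identify $\mathbb{N}$ with $\mathbb{Q}$ and choose for each real a sequence of distinct rationals converging to it.) We fix such a family.
\item[(Rk)] Over a domain $A$, any $s+2$ elements of a module generated by $s+1$ elements are linearly dependent. (Their $s+2$ coefficient vectors in $A^{s+1}$ are dependent over the fraction field; clear denominators.)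
\end{itemize}

\subsection{The local degree of a set}

The degree of a series is a global invariant, but it is attained at finitely many points, and products are best computed point by point. Let $X$ be well-ordered and $p\le0$. If $p$ is a left limit of $X$, the ordinal $\operatorname{ot}(X\cap(p-\nu,p))$ does not increase as $\nu$ decreases, so it is constant for small $\nu>0$. For such $\nu$ all nonempty final segments of the infinite set $X\cap(p-\nu,p)$ have the same type, which by (O3) is $\omega^d$ for some $d\ge1$. We put $\deg_pX=d$. If $p$ is not a left limit of $X$, we put $\deg_pX=0$ if $p\in X$ and $\deg_pX=-\infty$ if $p\notin X$. Thus $\deg_pX\ge0$ if and only if $p\in\operatorname{cl}X$, and $X\subset Y$ implies $\deg_pX\le\deg_pY$. Let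
\[
D^\kappa(X)=\{p\le0:\deg_pX\ge\kappa\}.
\]
Then $D^0(X)=\operatorname{cl}X$, and $D^\kappa(X)\subset\operatorname{cl}X$ is well-ordered. For example, $X=\{-2^{-m}-2^{-m-n}:m,n\ge1\}$ has type $\omega^2$; the local degree is $0$ at the points of $X$, it is $1$ at the points $-2^{-m}$, and $2$ at $0$. The condition on $\Gamma$ in Definition~\ref{def:generic} says that $\deg_\theta\Gamma=\alpha$; in particular $\theta\in D^\alpha(\operatorname{supp}g)$.

\begin{lemma}\label{lem:basic}
Let $X,Y$ be well-ordered and $p\le0$.
\begin{itemize}
\item[(a)] $\deg_p(X\cup Y)=\max(\deg_pX,\deg_pY)$.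
\item[(b)] If $d=\deg_pX\ge1$ and $\operatorname{ot}(X\cap(p-\nu,p))=\omega^d$, then $\deg_qX<d$ for all $q\in(p-\nu,p)$. In all cases $\deg_qX\le\deg_pX$ for $q<p$ close to $p$.
\item[(c)] $D^\kappa(X)$ is closed.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $m$ be the maximum; the inequality $\ge$ is monotonicity. If $p$ is a left limit of neither set, both sides only record whether $p\in X\cup Y$. Otherwise $m\ge1$, and for small $\nu$ the sets $X\cap(p-\nu,p)$ and $Y\cap(p-\nu,p)$ have types at most $\omega^m$, so their union has type less than $\omega^{m+1}$ by (O1) and (O2).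

(b) The set $X\cap(p-\nu,q)$ is a proper initial segment of $X\cap(p-\nu,p)$, so its type is less than $\omega^d$. If $\deg_pX\le0$, then $X\cap(p-\nu,p)=\emptyset$ for small $\nu$, and $\deg_qX=-\infty$ for $q\in(p-\nu,p)$.

(c) A point $p$ in the closure of the well-ordered set $D^\kappa(X)$ belongs to it or is a left limit of points $q$ with $\deg_qX\ge\kappa$; then $\deg_pX\ge\kappa$ by (b).
\end{proof}

The next lemma is the engine of the induction: passing from $X$ to $D^\kappa(X)$ removes $\kappa$ from the left of the degree.

\begin{lemma}\label{lem:derived}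
Let $X$ be well-ordered, $p\le0$, and $\kappa,\xi$ ordinals.
\begin{itemize}
\item[(a)] If $\deg_pX<\kappa$, then $\deg_pD^\kappa(X)=-\infty$. If $\deg_pX=\kappa+\xi$, then $\deg_pD^\kappa(X)=\xi$. In particular $\deg_p\operatorname{cl}X=\deg_pX$.
\item[(b)] The points $q$ with $\deg_qX=\kappa$ are the points of $D^\kappa(X)$ that are not left limits of $D^\kappa(X)$. If $\deg_0X=\kappa+\xi$ with $\xi\ge1$, then $G=\{q<0:\deg_qX=\kappa\}$ has $\deg_0G=\xi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\deg_pX<\kappa$, then by Lemma~\ref{lem:basic}(b) no point of $(p-\nu,p]$ lies in $D^\kappa(X)$ for small $\nu$. Let $\deg_pX=\kappa+\xi$.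

\emph{Case $\kappa\ge1$.} Take $\nu$ so small that $X_\nu=X\cap(p-\nu,p)$ has type $\omega^{\kappa+\xi}=\omega^\kappa\cdot\omega^\xi$. A point $q\in(p-\nu,p)$ of $D^\kappa(X)$ is a left limit of $X$. For a left limit $q\in(p-\nu,p)$ let $\lambda_q$ be the type of $X\cap(p-\nu,q)$. Since $q$ is the supremum of this set, (O3) gives $\deg_qX=\sigma(\lambda_q)$. By (O4), $\deg_qX\ge\kappa$ if and only if $\lambda_q=\omega^\kappa\cdot\rho$ for some $\rho\ge1$, and $\rho<\omega^\xi$ because $\lambda_q<\omega^\kappa\cdot\omega^\xi$. Each $\rho$ with $1\le\rho<\omega^\xi$ occurs: let $q$ be the supremum of the first $\omega^\kappa\cdot\rho$ elements of $X_\nu$. It is a left limit as $\omega^\kappa\cdot\rho$ is a limit ordinal, and the further elements of $X_\nu$, which exist, lie in $[q,p)$, so that $q<p$ and $\lambda_q=\omega^\kappa\cdot\rho$. The map $q\mapsto\lambda_q$ is strictly increasing on left limits. Hence $D^\kappa(X)\cap(p-\nu,p)$ has the type of $\{\rho:1\le\rho<\omega^\xi\}$, for all small $\nu$. If $\xi=0$, this set is empty and $p\in D^\kappa(X)$, so the degree is $0$. If $\xi\ge1$,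 its type is $\omega^\xi$.

\emph{Case $\kappa=0$.} If $\xi=0$, then $p\in X$ and $(p-\nu,p)$ contains no point of $\operatorname{cl}X$ for small $\nu$. Let $\xi\ge1$ and let $X_\nu$ have type $\omega^\xi$. The map $q\mapsto\operatorname{ot}(X\cap(p-\nu,q))$ on $\operatorname{cl}X\cap(p-\nu,p)$ is nondecreasing with values below $\omega^\xi$. It takes each value at most twice: if $q<q'<q''$ had the same value, then $X\cap[q,q'')=\emptyset$, so $q'$ would be neither in $X$ nor a left limit of $X$. Hence $\operatorname{cl}X\cap(p-\nu,p)$ has type at most $2\cdot\omega^\xi=\omega^\xi$, and at least $\operatorname{ot}X_\nu=\omega^\xi$.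

(b) If $q\in D^\kappa(X)$, write $\deg_qX=\kappa+\xi'$; by (a), $\xi'=0$ if and only if $\deg_qD^\kappa(X)=0$. This is the first claim. For small $\nu$ the set $D^\kappa(X)\cap(-\nu,0)$ has type $\omega^\xi$ by (a). An element in successor position is not a left limit, so it lies in $G$, and these elements have type $\omega^\xi$ because $\rho\mapsto\rho+1$ is a strictly increasing map from $\omega^\xi$ to its successor ordinals. So $G\cap(-\nu,0)$ has type $\omega^\xi$ for all small $\nu$.
\end{proof}

\subsection{Germs of series}

Let $J_k\subset R_k$ be the ideal generated by the $t^\gamma$ with $\gamma<0$. A series lies in $J_k$ if and only if its support is contained in $(-\infty,-\nu]$ for some $\nu>0$. So $O_k=R_k/J_k$ is the ring of \emph{germs} at $0$: two series have the same class if and only if they agree on some interval $(-\nu,0]$. For $x\in R_k$ and $p\le0$, the \emph{germ of $x$ at $p$} is the class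
\[
x^{|p}\in O_k\quad\text{of}\quad\sum_{\gamma\le p}x_\gamma t^{\gamma-p}.
\]
It is additive in $x$ and depends only on the coefficients of $x$ on an interval $(p-\nu,p]$; $x^{|0}$ is the class of $x$. Put $\deg_px=\deg_p\operatorname{supp}x$ and $D^\kappa(x)=D^\kappa(\operatorname{supp}x)$. For a germ $g\in O_k$ let $\deg g$ be $\deg_0$ of any representative. Then $\deg x^{|p}=\deg_px$; $\deg g=-\infty$ if and only if $g=0$; and $\deg g=0$ if and only if $g\in k^*$. By Lemma~\ref{lem:basic}(a), $\deg(g+h)\le\max(\deg g,\deg h)$, with equality if $\deg g\ne\deg h$. So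
\[
O_{k,<\kappa}=\{g\in O_k:\deg g<\kappa\}
\]
is an additive group.

The one deep input of this paper is the following theorem. For $x\in R_k$ let $v_J(x)=0$ if $x\in J_k$, $v_J(x)=1$ if $x\in(J_k+k)\setminus J_k$, and otherwise $v_J(x)=\min\{\operatorname{ot}(x'):x-x'\in J_k+k\}$.

\begin{theorem}[Berarducci~\cite{Ber}]\label{thm:Ber}
For $k$ of characteristic $0$ and $x,y\in R_k$ we have $v_J(xy)=v_J(x)\odot v_J(y)$, where $\odot$ is the Hessenberg product, so that $\omega^a\odot\omega^b=\omega^{a\oplus b}$. In particular $J_k$ is prime.
\end{theorem}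

\begin{lemma}\label{lem:mult}
The ring $O_k$ is a domain, and $\deg(gh)=\deg g\oplus\deg h$ for $g,h\in O_k$. For well-ordered sets $X,Y$ we have $\deg_0(X+Y)=\deg_0X\oplus\deg_0Y$.
\end{lemma}

\begin{proof}
We show $v_J(x)=\omega^{\deg_0x}$ for $x\notin J_k$; the first sentence then follows from Theorem~\ref{thm:Ber}. If $x\in(J_k+k)\setminus J_k$, then $\deg_0x=0$ and $v_J(x)=1$. If $x\notin J_k+k$, then $0$ is a left limit of $\operatorname{supp}x$. Every $x'$ with $x-x'\in J_k+k$ has the same support as $x$ on $(-\nu,0)$ for small $\nu$, so $\operatorname{ot}(x')\ge\omega^{\deg_0x}$, with equality for the restriction of $x$ to a short interval $(-\nu,0)$. For the last claim take $k=\mathbb{Q}$ and the series with all coefficients $1$ on $X$ and on $Y$; their product has positive coefficients exactly on $X+Y$.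
\end{proof}

\begin{lemma}[Product formula]\label{lem:prod}
Let $x,y\in R_k$ and $p\le0$. There are only finitely many pairs $\delta\in\operatorname{cl}\operatorname{supp}x$, $\varepsilon\in\operatorname{cl}\operatorname{supp}y$ with $\delta+\varepsilon=p$, and summing over them,
\[
(xy)^{|p}=\sum_{\delta+\varepsilon=p}x^{|\delta}y^{|\varepsilon}.
\]
One may also sum over pairs from larger closed well-ordered sets, the additional terms being $0$.
\end{lemma}

\begin{proof}
Infinitely many pairs would give a strictly increasing sequence of $\delta$'s, hence a strictly decreasing sequence of $\varepsilon$'s in a well-ordered set. Let $(\delta_i,\varepsilon_i)$ be the pairs and take $\nu>0$ so small that the boxes $(\delta_i-\nu,\delta_i]\times(\varepsilon_i-\nu,\varepsilon_i]$ are disjoint. For some $\nu_0\in(0,\nu)$, every $(\gamma,\gamma')\in\operatorname{supp}x\times\operatorname{supp}y$ with $p-\nu_0<\gamma+\gamma'\le p$ lies in a box. Otherwise there are pairs $(\gamma_n,\gamma'_n)$ outside all boxes with $\gamma_n+\gamma_n'\to p$; along a subsequence both coordinates are nondecreasing,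 their limits form one of the pairs $(\delta_i,\varepsilon_i)$, and $(\gamma_n,\gamma_n')$ is eventually in the $i$-th box, a contradiction.

Let $q\in(p-\nu_0,p]$. The coefficient of $t^{q-p}$ in the product of $\sum_{\gamma\le\delta_i}x_\gamma t^{\gamma-\delta_i}$ and $\sum_{\gamma'\le\varepsilon_i}y_{\gamma'}t^{\gamma'-\varepsilon_i}$ is the sum of $x_\gamma y_{\gamma'}$ over $\gamma\le\delta_i$, $\gamma'\le\varepsilon_i$, $\gamma+\gamma'=q$. These conditions force $\gamma=q-\gamma'>p-\nu_0-\varepsilon_i=\delta_i-\nu_0$ and likewise $\gamma'>\varepsilon_i-\nu_0$, so the sum runs exactly over the pairs in the $i$-th box with $\gamma+\gamma'=q$. Summing over $i$ gives $(xy)_q$.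
\end{proof}

\begin{lemma}\label{lem:global}
Let $X\ne\emptyset$ be well-ordered. Then $\deg X=\max_p\deg_pX$, and $D^{\deg X}(X)$ is finite and nonempty. Consequently $\deg(X\cup Y)=\max(\deg X,\deg Y)$. For nonzero $x,y\in R_k$ we have $\deg(xy)=\deg x\oplus\deg y$.
\end{lemma}

\begin{proof}
Let $\operatorname{ot}X=\omega^{a_1}+\dots+\omega^{a_n}$ in normal form, cut $X$ into consecutive blocks $X_i$ of type $\omega^{a_i}$, and let $s_i=\sup X_i$. If $a_i=0$, then $X_i=\{s_i\}$. If $a_i\ge1$, then $\deg_{s_i}X_i=a_i$ by (O3), $\deg_qX_i<a_i$ for $q<s_i$ by Lemma~\ref{lem:basic}(b), and $\deg_qX_i=-\infty$ for $q>s_i$. By Lemma~\ref{lem:basic}(a), $\max_p\deg_pX=a_1$ and $D^{a_1}(X)=\{s_i:a_i=a_1\}$. The formula for unions follows from the local one.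

By Lemmas~\ref{lem:mult} and~\ref{lem:prod}, $\deg_p(xy)\le\deg x\oplus\deg y$ for all $p$. Let $\delta_*=\max D^{\deg x}(x)$, $\varepsilon_*=\max D^{\deg y}(y)$ and $p=\delta_*+\varepsilon_*$. The term $x^{|\delta_*}y^{|\varepsilon_*}$ has degree $\deg x\oplus\deg y$. Every other pair with $\delta+\varepsilon=p$ has $\delta>\delta_*$ or $\varepsilon>\varepsilon_*$, so its term has smaller degree by strict monotonicity of $\oplus$. Hence $\deg_p(xy)=\deg x\oplus\deg y$.
\end{proof}

From now on we write $O=O_K$ and $O_{<\kappa}=O_{K,<\kappa}$, and for a well-ordered set $S$ we put $K^S=\{c\in R_K:\operatorname{supp}c\subset S\}$.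

\section{Derivations with prescribed values}\label{sec:der}

A series has two kinds of data, coefficients and exponents, and each can be differentiated: apply a derivation of $K$ to every coefficient, or multiply the term $x_\gamma t^\gamma$ by $\varphi(\gamma)$ for an additive map $\varphi$. Neither operation creates new terms. The two kinds of genericity are exactly what is needed to prescribe the result on $\Gamma$. This is the only place where conditions (a) and (b) of Definition~\ref{def:generic} are used.

\begin{lemma}\label{lem:der}
Let $g$ be generic, with $\Gamma$, $W$, $T$ as in Definition~\ref{def:generic}. For every $c\in K^\Gamma$ there is an additive map $D:R_K\to R_K$ with $D(xy)=D(x)y+xD(y)$ and $\operatorname{supp}D(x)\subset\operatorname{supp}x$ for all $x,y$, and $\operatorname{supp}(D(g)-c)\subset W$.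
\end{lemma}

\begin{proof}
(a) Let $L_0=\mathbb{Q}(g_\gamma:\gamma\in T)$ and $L=L_0(g_\gamma:\gamma\in\Gamma)$. Since the $g_\gamma$, $\gamma\in\Gamma$, are algebraically independent over $L_0$, the rule $Q(g)\mapsto\sum_{\gamma\in\Gamma}\frac{\partial Q}{\partial X_\gamma}(g)\,c_\gamma$ on polynomials $Q$ over $L_0$, together with the quotient rule, defines a derivation $L\to K$ that vanishes on $L_0$ and sends $g_\gamma$ to $c_\gamma$. It extends to a derivation $d:K\to K$: send a transcendence basis of $K$ over $L$ to $0$, and use that a derivation extends uniquely to a separable algebraic extension; separability holds in characteristic $0$. Put $D(\sum x_\gamma t^\gamma)=\sum d(x_\gamma)t^\gamma$. The coefficient of $D(xy)$ at $p$ is $d$ of the finite sum $\sum_{\gamma+\gamma'=p}x_\gamma y_{\gamma'}$, which is $\sum\big(d(x_\gamma)y_{\gamma'}+x_\gamma d(y_{\gamma'})\big)$.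

(b) A $\mathbb{Q}$-basis of $\operatorname{Span}_{\mathbb{Q}}(T)$ together with $\Gamma$ is linearly independent; extend it to a basis of $\mathbb{R}$. As $K$ is a $\mathbb{Q}$-vector space, there is a $\mathbb{Q}$-linear $\varphi:\mathbb{R}\to K$ with $\varphi(T)=0$ and $\varphi(\gamma)=c_\gamma/g_\gamma$ for $\gamma\in\Gamma$. Put $D(\sum x_\gamma t^\gamma)=\sum\varphi(\gamma)x_\gamma t^\gamma$. The coefficient of $D(xy)$ at $p$ is $\sum_{\gamma+\gamma'=p}(\varphi(\gamma)+\varphi(\gamma'))x_\gamma y_{\gamma'}$.

In both cases $D$ is additive, satisfies the Leibniz rule and does not enlarge supports. The coefficient of $D(g)$ is $c_\gamma$ at $\gamma\in\Gamma$ and $0$ at $\gamma\in T$; both $D(g)$ and $c$ vanish outside $\operatorname{supp}g$; and the rest of $\operatorname{supp}g$ lies in $W$.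
\end{proof}

\section{The case of order type $\omega^2$}\label{sec:two}

Let $g$ be random with $\operatorname{ot}(g)=\omega^2$ and $\sup(g)=0$. We show by hand that $g$ is not a product of two series $x,y$ of degree $1$. Let $S=\operatorname{supp}g$. Then $g$ is generic with $\theta=0$, $\Gamma=S$ and $W=T=\emptyset$. If $g=xy$, Lemma~\ref{lem:der} shows that every $c\in K^S$ is of the form $D(y)x+D(x)y$ with $\deg D(y),\deg D(x)\le1$. So it suffices to find $c\in K^S$ that satisfies no identity
\begin{equation}\label{eq:two}
c=ux+vy+w\quad\text{near }0,\qquad \deg_0u,\ \deg_0v,\ \deg_0w\le1 .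
\end{equation}
The error $w$ costs nothing here, and it is what a perturbation $r$ contributes.

\emph{Degree one.} Let $s_1<s_2<\cdots$ be a sequence with limit $0$, and for $B\subset\mathbb{N}$ let $h_B=\sum_{l\in B}t^{s_l}$. The germs $h_B$, $B\in\mathcal{B}$, are linearly independent over $K$: if $\sum_ja_jh_{B_j}=0$ in $O$, the coefficient at $s_l$, for a large $l\in B_{j_0}$ lying in no other $B_j$, gives $a_{j_0}=0$. So the germs supported on such a sequence are not contained in any subspace of $O$ of countable dimension.

\emph{Descent to degree one.} Suppose \eqref{eq:two} holds. By Lemma~\ref{lem:basic}(b) there is $r>0$ such that \eqref{eq:two} holds on $(-r,0]$ and the germs of $x,y,u,v,w$ at every $P\in(-r,0)$ are constants, namely their coefficients at $P$. In the product formula for $(ux)^{|P}$ the pair $(0,P)$ gives $x_P\,u^{|0}$, the pair $(P,0)$ gives $u_P\,x^{|0}$, and all other pairs give constants. Writing $u$ for $u^{|0}$ and so on,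
\begin{equation}\label{eq:twogerm}
c^{|P}\in x_P\,u+y_P\,v+V,\qquad V=K+Kx+Ky\subset O,\qquad P\in(-r,0).
\end{equation}
The space $V$ does not depend on $c$; the germs $u,v$ do, but they do not depend on $P$.

\emph{Choice of $c$.} Cut $S$ into consecutive blocks of type $\omega$, with suprema $q_1<q_2<\cdots\to0$, and put $q_0=-\infty$. Each $S_l=(S\cap(q_{l-1},q_l))-q_l$ is an increasing sequence with limit $0$. By the degree one statement we can choose inductively $e_l\in K^{S_l}$ whose germ is not in $V+Ke_1+\dots+Ke_{l-1}$. The $e_l$ are linearly independent modulo $V$. Let $c=\sum_lt^{q_l}e_l\in K^S$, so that $c^{|q_l}=e_l$. By \eqref{eq:twogerm}, all $e_l$ with $q_l>-r$ lie in $Ku+Kv+V$, which is impossible for three of them.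

\emph{A second ending.} The last step used that only the two germs $u^{|0},v^{|0}$ of the unknown multipliers matter. This fails in general. If $x$ has degree $\omega$, say, the multiplier $u$ can have germs of high degree at infinitely many points $\delta$, each paired with a germ $x^{|\varepsilon}$ of finite degree that need not be a constant. The following variant survives. Let $f:O_{<2}\to K$ be $K$-linear with $f(V)=0$ and $f(e_l)=1$ for all $l$. For $B\subset\mathbb{N}$ let $c_B=\sum_{l\in B}t^{q_l}e_l$ and $h_B=\sum_{l\in B}t^{q_l}$. For $P<0$ the germ $c_B^{|P}$ is $e_l$ if $P=q_l$ with $l\in B$, and a constant otherwise, so $f(c_B^{|P})=(h_B)_P$. If $c_B$ satisfies \eqref{eq:two}, applying $f$ to \eqref{eq:twogerm} gives $(h_B)_P=f(u)x_P+f(v)y_P$ for $P\in(-r,0)$, that is, $h_B\in V$. This cannot hold for four sets $B\in\mathcal{B}$. The functional $f$ collapses each block of $S$ to a point and turns an identity of degree $2$ into an identity of degree $1$. In general it turns an identity of degree $\mu+\omega^\sigma$ into one of degree $\omega^\sigma$, over a larger field.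

\section{The key proposition and the main theorems}\label{sec:thms}

\subsection{Multiples of $\omega^\tau$}

In Section~\ref{sec:two} we went from $2=1+1$ to $1$. In general we write $\kappa=\mu+\omega^\sigma$ with $\sigma=\sigma(\kappa)$ and look at germs at points of $D^\mu(S)$, whose degrees fill the range from $\mu$ up to $\mu+\omega^\sigma$. Degrees must then be compared up to an error smaller than $\omega^\sigma$, and the constants are replaced by the germs of degree less than $\omega^\sigma$.

Fix an ordinal $\tau$. A \emph{$\tau$-multiple} is $0$ or an ordinal all of whose exponents are $\ge\tau$; by (O4) these are the ordinals $\omega^\tau\cdot\rho'$. Splitting the normal form, every ordinal is uniquely $\rho=[\rho]_\tau+\xi=[\rho]_\tau\oplus\xi$ with $[\rho]_\tau$ a $\tau$-multiple and $\xi<\omega^\tau$, and $[\rho\oplus\rho']_\tau=[\rho]_\tau\oplus[\rho']_\tau$. If $\rho=\omega^\tau\cdot\rho'<\kappa=\omega^\tau\cdot\kappa'$, then $\rho'+1\le\kappa'$; thus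
\begin{equation}\label{eq:step}
\rho<\kappa\ \Longrightarrow\ \rho\oplus\omega^\tau=\rho+\omega^\tau\le\kappa\qquad\text{for $\tau$-multiples }\rho,\kappa .
\end{equation}
Since $[\rho]_\tau\le\rho<[\rho]_\tau+\omega^\tau$, and $\kappa+\omega^\tau$ is the least $\tau$-multiple above $\kappa$, we get for a $\tau$-multiple $\kappa$ and any ordinal $\rho$
\begin{equation}\label{eq:mult}
\rho<\kappa\iff[\rho]_\tau<\kappa,\qquad\rho<\kappa+\omega^\tau\iff[\rho]_\tau\le\kappa .
\end{equation}
Put $A_{k,\tau}=O_{k,<\omega^\tau}$ and $A_\tau=A_{K,\tau}$. By (O2) and Lemma~\ref{lem:mult}, $A_{k,\tau}$ is a subring of $O_k$ containing $k$, hence a domain; $A_{k,0}=k$. Multiplying a nonzero germ by a nonzero element of $A_{k,\tau}$ does not change $[\deg]_\tau$, so by \eqref{eq:mult} the groups $O_{k,<\kappa}$ and $O_{k,<\kappa+\omega^\tau}$ are $A_{k,\tau}$-modules for every $\tau$-multiple $\kappa$.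

\subsection{The modules $I^\tau_\kappa(\mathcal{Z})$}

Let $\kappa>0$, $\tau\le\sigma(\kappa)$, so that $\kappa$ is a $\tau$-multiple, and $\mathcal{Z}\subset O$. Let $I^\tau_\kappa(\mathcal{Z})$ be the set of all
\[
w+\sum_{i=1}^mu_iz_i,\qquad m\ge0,\ \ w\in O_{<\kappa},\ \ z_i\in\mathcal{Z},\ \ u_i\in O,\ \ \deg z_i\ge\omega^\tau,\ \ \deg u_i\oplus\deg z_i<\kappa+\omega^\tau .
\]
This is an $A_\tau$-submodule of $O_{<\kappa+\omega^\tau}$: the part of the ideal generated by the large elements of $\mathcal{Z}$ that is reached without cancellation of higher degrees, plus errors of degree below $\kappa$. For example, $I^0_1(\mathcal{Z})$ is the $K$-span of $1$ and the elements of $\mathcal{Z}$ of degree $1$, which is $V$ in Section~\ref{sec:two}, and \eqref{eq:two} says that $c\in I^0_2(\{x,y\})$.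

\begin{proposition}\label{prop:key}
Let $S\subset\mathbb{R}^{<0}$ be well-ordered with $\deg_0S=\kappa\ge1$, let $\sigma=\sigma(\kappa)$, and let $\mathcal{Z}\subset O$ be countable. Then there is $c\in K^S$ with $\lambda c^{|0}\notin I^\sigma_\kappa(\mathcal{Z})$ for all $\lambda\in A_\sigma\setminus\{0\}$.
\end{proposition}

The theorems use only finite $\mathcal{Z}$ and $\lambda=1$. The stronger form is forced by the induction: the germs of a single $z$ at all points form a countable set, and we need linear independence over the ring $A_\sigma$, where Section~\ref{sec:two} had independence over $K$. Both restrictions on the generators are necessary. For $\mathcal{Z}=O$ every germ $c$ of degree $\kappa$ equals $1\cdot c\in I^\sigma_\kappa(O)$; and if the generator $z=1$ of degree $0$ were admitted, then $c=c\cdot1$ would be absorbed as well.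

When the last term of $\kappa=\mu+\omega^\sigma$ is removed, the last exponent may jump from $\sigma$ to $\sigma(\mu)>\sigma$. The following lemma lets us use the induction hypothesis, which is at level $\sigma(\mu)$, at level $\sigma$.

\begin{lemma}\label{lem:level}
If $\tau\le\sigma(\kappa)$, then $I^\tau_\kappa(\mathcal{Z})\subset I^{\sigma(\kappa)}_\kappa(\mathcal{Z})$.
\end{lemma}

\begin{proof}
Let $uz$ be a summand as in the definition of $I^\tau_\kappa(\mathcal{Z})$ that is not in $O_{<\kappa}$. Then $\kappa\le\deg u\oplus\deg z<\kappa+\omega^\tau$, so $[\deg u]_\tau\oplus[\deg z]_\tau=\kappa$ by \eqref{eq:mult}. As $\deg z\ge\omega^\tau$, the ordinal $[\deg z]_\tau$ is nonzero, and its exponents occur among those of $\kappa$. Hence $\deg z\ge\omega^{\sigma(\kappa)}$. Also $\kappa+\omega^\tau\le\kappa+\omega^{\sigma(\kappa)}$.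
\end{proof}

In the rest of this section we assume Proposition~\ref{prop:key}.

\subsection{Factors of positive degree}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\theta,\Gamma,W$ be as in Definition~\ref{def:generic} and suppose $g=\sum_{i=1}^mx_iy_i+e$ as excluded. By Lemma~\ref{lem:global}, products with $\deg x_i\oplus\deg y_i<\alpha$ have degree less than $\alpha$ and can be absorbed into $e$. So assume $\deg x_i\oplus\deg y_i=\alpha$ for all $i$, and let $\sigma=\sigma(\alpha)$. The ordinals $\deg x_i$ and $\deg y_i$ are nonzero and their exponents occur among those of $\alpha$, so both are at least $\omega^\sigma$. This is where $\deg x_i,\deg y_i\ge1$ is used.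

Call $(i,\delta,\varepsilon)$ a \emph{top triple} if $\delta+\varepsilon=\theta$, $\deg_\delta x_i=\deg x_i$ and $\deg_\varepsilon y_i=\deg y_i$. Let $\mathcal{Z}$ be the finite set of the germs $x_i^{|\delta}$ and $y_i^{|\varepsilon}$ for top triples. Proposition~\ref{prop:key}, for the set $\Gamma-\theta\subset\mathbb{R}^{<0}$ of degree $\alpha$ at $0$ and $\lambda=1$, gives after translation by $\theta$ a series $c\in K^\Gamma$ with $c^{|\theta}\notin I^\sigma_\alpha(\mathcal{Z})$. Let $D$ be as in Lemma~\ref{lem:der} for this $c$. The supports of $Dg-c$ and of $De$ lie in $W$ and in $\operatorname{supp}e$, which have degree less than $\alpha$. So modulo $O_{<\alpha}$, by the Leibniz rule and Lemma~\ref{lem:prod},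
\[
c^{|\theta}\equiv(Dg)^{|\theta}\equiv\sum_i\sum_{\delta+\varepsilon=\theta}\Big((Dx_i)^{|\delta}y_i^{|\varepsilon}+x_i^{|\delta}(Dy_i)^{|\varepsilon}\Big),
\]
with $\delta\in\operatorname{cl}\operatorname{supp}x_i$ and $\varepsilon\in\operatorname{cl}\operatorname{supp}y_i$. Since $D$ does not enlarge supports, both terms belonging to $(i,\delta,\varepsilon)$ have degree at most $\deg_\delta x_i\oplus\deg_\varepsilon y_i$. If the triple is not top, this is less than $\alpha$. If it is top, then $y_i^{|\varepsilon}$ and $x_i^{|\delta}$ are elements of $\mathcal{Z}$ of degree at least $\omega^\sigma$, and $\deg(Dx_i)^{|\delta}\oplus\deg y_i^{|\varepsilon}$ and $\deg(Dy_i)^{|\varepsilon}\oplus\deg x_i^{|\delta}$ are at most $\alpha<\alpha+\omega^\sigma$; so both terms lie in $I^\sigma_\alpha(\mathcal{Z})$. Hence $c^{|\theta}\in I^\sigma_\alpha(\mathcal{Z})$, a contradiction.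
\end{proof}

\subsection{Factors with finite support}

Theorem~\ref{thm:B} says nothing about factorizations such as $(1+t^{-1})x$; for $\alpha=1$ it excludes no factorization at all. A factor $y$ with finite support has constant germs, so it is invisible at a single point. It is detected by looking at all points of top degree at once: multiplication by $y$ spreads them out, while we can choose $c$ with only one such point.

Fix $\alpha\ge1$. Let $R_K^{\mathrm{fin}}\subset R_K$ be the subring of series with finite support. For a $K$-vector space $N$ let $N[t]=N\otimes_KR_K^{\mathrm{fin}}$, the $R_K^{\mathrm{fin}}$-module of finite sums $\sum_pn_pt^p$ with $n_p\in N$ and $p\le0$. If $0\ne n\in N[t]$ and $y\in R_K^{\mathrm{fin}}$ has at least two terms, then $ny$ has at least two terms: those with the smallest and with the largest exponent are each a nonzero vector times a nonzero scalar, and the two exponents differ. Let $M=O_{<\alpha+1}/O_{<\alpha}$, with $[\,\cdot\,]$ denoting classes in $M$. For $v\in R_K$ with $\deg v\le\alpha$ define the \emph{leading part}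
\[
\overline{v}=\sum_{p\le0}[v^{|p}]\,t^p\in M[t].
\]
The nonzero terms are those with $p\in D^\alpha(v)$, a finite set by Lemma~\ref{lem:global}. The map $v\mapsto\overline{v}$ is additive, and $\overline{v}=0$ if and only if $\deg v<\alpha$. If $y=\sum_jy_jt^{\varepsilon_j}\in R_K^{\mathrm{fin}}$, then $y^{|\varepsilon_j}=y_j$, so Lemma~\ref{lem:prod} gives $(vy)^{|p}=\sum_{\varepsilon_j\ge p}y_jv^{|p-\varepsilon_j}$, that is,
\begin{equation}\label{eq:bar}
\overline{vy}=\overline{v}\cdot y .
\end{equation}

\begin{remark}\label{rem:Ber}
Leading parts already give the criterion quoted in the introduction. Let $\operatorname{ot}(b)=\omega^\alpha$ with $\alpha=\omega^\beta$, let $\sup(b)=0$, and let $g$ be $b$ or $b+1$. Then $D^\alpha(g)=\{0\}$ by the proof of Lemma~\ref{lem:global}. If $g=xy$, then $\deg x\oplus\deg y=\omega^\beta$ forces, say, $\deg y=0$. As $\overline{g}=\overline{x}\cdot y$ has one term, $y$ is a monomial, and it is a unit because $\sup(g)=0$.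
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\alpha=\deg g$, $\sigma=\sigma(\alpha)$, and $\theta,\Gamma,W$ as in Definition~\ref{def:generic}.

\emph{Claim: if $g=xy$, then $x$ or $y$ is a monomial $at^\gamma$ with $a\in K^*$.} By Lemma~\ref{lem:global}, $\deg x\oplus\deg y=\alpha$. By Theorem~\ref{thm:B} with $m=1$ and $e=0$, one degree is $0$, say $\deg y=0$. Then $y\in R_K^{\mathrm{fin}}$ and $\deg x=\alpha$. Suppose that $y$ has at least two terms.

Let $D^\alpha(x)=\{\delta_1,\dots,\delta_m\}$ and $\mathcal{Z}=\{x^{|\delta_1},\dots,x^{|\delta_m}\}$. Let $\eta>0$ be such that $\Gamma'=\Gamma\cap(\theta-\eta,\theta)$ has type $\omega^\alpha$. Proposition~\ref{prop:key} for $\Gamma'-\theta$ and $\lambda=1$ gives $c\in K^{\Gamma'}$ with $c^{|\theta}\notin I^\sigma_\alpha(\mathcal{Z})$. The module $I^\sigma_\alpha(\mathcal{Z})$ contains $O_{<\alpha}$ and every $ax^{|\delta_i}$ with $a\in K$, because $\deg x^{|\delta_i}=\alpha\ge\omega^\sigma$ and $0\oplus\alpha<\alpha+\omega^\sigma$. Hence $[c^{|\theta}]$ is not in the $K$-span of the $[x^{|\delta_i}]$, and there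 is a $K$-linear $\phi:M\to K$ with $\phi([c^{|\theta}])=1$ and $\phi([x^{|\delta_i}])=0$ for all $i$.

By Lemma~\ref{lem:basic}(b), $\deg_pc<\alpha$ for $p\in(\theta-\eta,\theta)$, and $\deg_pc=-\infty$ for $p\notin(\theta-\eta,\theta]$. So $\overline{c}=[c^{|\theta}]\,t^\theta$. Let $D$ be as in Lemma~\ref{lem:der} for $c$. Then $\deg(Dg-c)\le\deg W<\alpha$, so $\overline{Dg}=\overline{c}$. Moreover $\deg Dx\le\alpha$ and $Dy\in R_K^{\mathrm{fin}}$, so \eqref{eq:bar} gives
\[
[c^{|\theta}]\,t^\theta=\overline{Dg}=\overline{Dx}\cdot y+\overline{x}\cdot Dy .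
\]
Applying $\phi$ to the coefficients is an $R_K^{\mathrm{fin}}$-linear map $M[t]\to R_K^{\mathrm{fin}}$ that kills $\overline{x}$. We obtain $t^\theta=\phi(\overline{Dx})\cdot y$. The left side has one term and the right side has none or at least two. This proves the claim.

Let $s=\sup(g)$ and $g_0=t^{-s}g\in R_K$. Then $\sup(g_0)=0$, and $g_0$ is a nonzero non-unit since its support is infinite. If $g_0=xy$ with non-units $x,y$, then $g=(t^sx)y$, so $t^sx$ or $y$ is a monomial, and hence $x$ or $y$ is a monomial $at^\gamma$, with $\gamma<0$ as it is not a unit. Then $\sup(g_0)\le\gamma<0$, a contradiction. So $g_0$ is irreducible. If $s<0$, then $g=t^sg_0$ is a product of two non-units.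
\end{proof}

\subsection{Random series are generic}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\alpha=\deg b\ge1$, $g=b+r$ and $W=\operatorname{supp}r$; the hypothesis $\operatorname{ot}(r)<\omega^\alpha$ says $\deg W<\alpha$. Since $\operatorname{supp}g\subset\operatorname{supp}b\cup W$ and $\operatorname{supp}b\subset\operatorname{supp}g\cup W$, Lemma~\ref{lem:global} gives $\deg g=\alpha$. Choose $\theta\in D^\alpha(g)$ and let $\Gamma=(\operatorname{supp}b\setminus W)\cap(-\infty,\theta)$, so $W\cap\Gamma=\emptyset$. Outside $W$ we have $g_\gamma=b_\gamma$, so $\Gamma\subset\operatorname{supp}g$ and $\operatorname{supp}g\cap(-\infty,\theta)\subset\Gamma\cup W$. As $\alpha\ge1$, the set $\operatorname{supp}g\cap(-\infty,\theta)$ has degree $\alpha$ at $\theta$, and $\deg_\theta W<\alpha$; Lemma~\ref{lem:basic}(a) gives $\deg_\theta\Gamma=\alpha$. The sets $\Gamma$ and $T=\operatorname{supp}(g)\setminus(\Gamma\cup W)$ are disjoint subsets of $\operatorname{supp}b$ on which $g_\gamma=b_\gamma$.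

If the coefficients of $b$ are algebraically independent over $\mathbb{Q}$, then those indexed by $\Gamma$ are algebraically independent over the field generated by those indexed by $T$, which is condition (a). If $\operatorname{cl}(\operatorname{supp}b)\setminus\{0\}$ is $\mathbb{Q}$-linearly independent, so is $\operatorname{supp}b\setminus\{0\}$, and this is all we use. It contains the disjoint sets $\Gamma$ (as $\Gamma\subset(-\infty,\theta)$ and $\theta\le0$) and $T\setminus\{0\}$, and $T\setminus\{0\}$ has the same span as $T$; this gives condition (b). So $g$ is generic, and $\sup(g)=0$, and Theorem~\ref{thm:A} shows that $g$ is irreducible. The case $r=0$ is the last assertion.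
\end{proof}

\section{Independence over germs of small degree}\label{sec:indep}

The degree one statement of Section~\ref{sec:two} has to be generalized from degree $1=\omega^0$ and the ring $K=A_0$ to degree $\omega^\sigma$ and the ring $A_\sigma$. For $\sigma=0$ we read off a coefficient at a point that belongs to only one of the sets $B_j$. For $\sigma\ge1$ the coefficients $b_j$ of a linear relation may have infinite support near $0$, so many pairs contribute to a germ of $b_jh_{B_j}$. The remedy is to build $h$ from blocks whose degrees $\rho_l$ grow so fast that, for large $l$, an earlier block multiplied by a germ of $b_j$ stays below degree $\rho_l$. The blocks do not depend on the field, and we allow arbitrary coefficients at their limit points, because Section~\ref{sec:ind} applies the lemma over a new field to a series whose coefficients at these points are not under control.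

\begin{lemma}\label{lem:indep}
Let $\sigma$ be an ordinal and $G\subset\mathbb{R}^{<0}$ well-ordered with $\deg_0G=\omega^\sigma$. There are reals $p_1<p_2<\cdots\to0$ and $\eta_l>0$ with $\eta_l\to0$ such that the intervals $L_l=(p_l-\eta_l,p_l]$ are pairwise disjoint, and nonempty sets $G_l\subset G$ with $\operatorname{cl}G_l\subset L_l$, such that the following holds for every field $k$ of characteristic $0$. Let $h\in R_k$ satisfy $\operatorname{supp}h\subset\bigcup_l\operatorname{cl}G_l$ and $h_q\ne0$ for all $q\in\bigcup_lG_l$. For $B\subset\mathbb{N}$ let $h_B$ be the restriction of $h$ to $\bigcup_{l\in B}\operatorname{cl}G_l$. If $B_0,\dots,B_m$ are infinite and pairwise almost disjoint, then the germs of $h_{B_0},\dots,h_{B_m}$ in $O_k$ are linearly independent over $A_{k,\sigma}$.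
\end{lemma}

\begin{proof}
\emph{The blocks.} If $\sigma=0$, let $(p_l)$ enumerate increasingly a set $G\cap(-\nu,0)$ of type $\omega$; then $p_l\to0$. Put $G_l=\{p_l\}$ and $\rho_l=0$, and choose $\eta_l\to0$ making the $L_l$ disjoint.

Let $\sigma\ge1$. It is a countable ordinal since $G$ is countable. If $\sigma=\sigma'+1$, put $\rho_l=\omega^{\sigma'}\cdot l^2$. If $\sigma$ is a limit, choose $1\le\sigma_1<\sigma_2<\cdots$ cofinal in $\sigma$ and put $\rho_l=\omega^{\sigma_l}$. Then $1\le\rho_1<\rho_2<\dots<\omega^\sigma$, and
\begin{equation}\label{eq:growth}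
\text{for each }\xi<\omega^\sigma:\qquad\xi\oplus\rho_{l-1}<\rho_l\quad\text{for all large }l .
\end{equation}
In the successor case $\xi<\omega^{\sigma'}\cdot m$ for some $m\in\mathbb{N}$, so $\xi\oplus\rho_{l-1}<\omega^{\sigma'}\cdot(m+(l-1)^2)\le\omega^{\sigma'}\cdot l^2$ as soon as $2l-1\ge m$; squares are used because the gaps must exceed every $m$. In the limit case $\xi<\omega^{\sigma_{l-1}}$ for large $l$, so $\xi\oplus\rho_{l-1}<\omega^{\sigma_{l-1}}\cdot2<\omega^{\sigma_l}$.

Since $\deg_0G=\omega^\sigma=\rho_l+\omega^\sigma$ by (O2), Lemma~\ref{lem:derived}(b) provides, for each $l$, points $p<0$ arbitrarily close to $0$ with $\deg_pG=\rho_l$. Choose such points $p_1<p_2<\cdots\to0$, and $0<\eta_l\le1/l$ with $p_{l-1}<p_l-\eta_l$ for $l\ge2$, so small that $G_l=G\cap(p_l-\eta_l,p_l)$ has type $\omega^{\rho_l}$. Then $\operatorname{cl}G_l\subset[\min G_l,p_l]\subset L_l$, $\deg_{p_l}G_l=\rho_l$, and $\deg_\varepsilon G_l<\rho_l$ for $\varepsilon\in L_l\setminus\{p_l\}$ by Lemma~\ref{lem:basic}(b).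

\emph{Degrees of $h_B$.} Let $\sigma$ be arbitrary. On $L_l$ the support of $h_B$ lies between $G_l$ and $\operatorname{cl}G_l$ if $l\in B$, and is empty if $l\notin B$. Since $\deg_\varepsilon\operatorname{cl}G_l=\deg_\varepsilon G_l$ by Lemma~\ref{lem:derived}(a), we get $\deg_\varepsilon h_B\le\rho_l$ for $\varepsilon\in L_l$, $\deg_{p_l}h_B=\rho_l$ for $l\in B$, and $h_B^{|p_l}=0$ for $l\notin B$. As $p_l-\eta_l\to0$, the set $E=\{0\}\cup\bigcup_l\operatorname{cl}G_l$ is closed; it is well-ordered and contains all supports $\operatorname{supp}h_B$.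

\emph{Independence.} Suppose $\sum_jb_jh_{B_j}=0$ in $O_k$ with $b_j\in A_{k,\sigma}$ not all $0$. Choose representatives $b_j\in R_k$, and let $N=\bigcup_j\operatorname{cl}\operatorname{supp}b_j$ and $\xi=\max_j\deg_0b_j$, so $0\le\xi<\omega^\sigma$ and $0\in N$. Choose $r>0$ such that $\sum_jb_jh_{B_j}$ vanishes on $(-r,0]$ and $\deg_\delta b_j\le\xi$ for all $\delta\in(-r,0]$ and all $j$. If $\sigma=0$, the germs $b_j$ are constants and we also require $N\cap(-r,0]=\{0\}$. Let $\delta_0=\min(N\cap(-r,0])$ and take $\eta>0$ with $N\cap(\delta_0,\delta_0+\eta)=\emptyset$. We test the relation at $P=\delta_0+p_l$, for $l$ so large that $P>-r$ and $\eta_l<\eta$. The leftmost point $\delta_0$ is chosen so that every other pair uses an earlier block.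

Indeed, let $P=\delta+\varepsilon$ with $\delta\in N$ and $\varepsilon\in E$. As $\delta\ge P>-r$, we have $\delta\ge\delta_0$. Either $(\delta,\varepsilon)=(\delta_0,p_l)$, or $\delta\ge\delta_0+\eta$ and $\varepsilon\le p_l-\eta<p_l-\eta_l$. The second case does not occur if $\sigma=0$, as then $\delta=\delta_0=0$. If $\sigma\ge1$, in the second case $\varepsilon\in L_{l'}$ with $l'<l$, and the terms $b_j^{|\delta}h_{B_j}^{|\varepsilon}$ have degree at most $\xi\oplus\rho_{l-1}$, which is less than $\rho_l$ for large $l$ by \eqref{eq:growth}. By Lemma~\ref{lem:prod}, for all large $l$,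
\[
\deg\Big(\sum_jb_j^{|\delta_0}h_{B_j}^{|p_l}\Big)<\rho_l .
\]
Fix $j_0$ and take $l\in B_{j_0}$ large, so that $l\notin B_j$ for $j\ne j_0$. Only the term $j=j_0$ survives, and Lemma~\ref{lem:mult} gives $\deg b_{j_0}^{|\delta_0}\oplus\rho_l<\rho_l$, that is, $b_{j_0}^{|\delta_0}=0$. So $\delta_0\notin\operatorname{cl}\operatorname{supp}b_{j_0}$ for every $j_0$, contradicting $\delta_0\in N$.
\end{proof}

We use the lemma in the following form.

\begin{corollary}\label{cor:indep}
In the situation of Lemma~\ref{lem:indep}, let $y_1,\dots,y_s\in O_k$ and $A'=A_{k,\sigma}$. There are at most $s+1$ sets $B\in\mathcal{B}$ for which some $\lambda_B\in A'\setminus\{0\}$ satisfies $\lambda_Bh_B\in A'+A'y_1+\dots+A'y_s$.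
\end{corollary}

\begin{proof}
For $s+2$ such sets $B_0,\dots,B_{s+1}$, (Rk) gives $\sum_ja_j\lambda_{B_j}h_{B_j}=0$ with $a_j\in A'$ not all $0$. As $A'$ is a domain, the coefficients $a_j\lambda_{B_j}$ are not all $0$, contradicting Lemma~\ref{lem:indep}.
\end{proof}

\section{Proof of the key proposition}\label{sec:ind}

We prove Proposition~\ref{prop:key} by induction on the number $n$ of terms of $\kappa$, for all $S$ and $\mathcal{Z}$ at once. Write $A=A_\sigma$ and $[\,\cdot\,]=[\,\cdot\,]_\sigma$. A series also denotes its germ at $0$ when it appears in an identity in $O$. In both cases we construct candidates $c_B\in K^S$, $B\in\mathcal{B}$, and say that $B$ \emph{fails} if $\lambda c_B\in I^\sigma_\kappa(\mathcal{Z})$ for some $\lambda\in A\setminus\{0\}$. If all $B$ fail, then, since $\mathcal{B}$ is uncountable and $\mathcal{Z}$ has only countably many finite subsets, infinitely many $B$ fail with the same finite set of generators. This is where countability of $\mathcal{Z}$ enters.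

\subsection{One term: $\kappa=\omega^\sigma$}

Apply Lemma~\ref{lem:indep} to $G=S$ and $k=K$, with $h=\sum_{q\in\bigcup_lG_l}t^q$, and let $c_B=h_B\in K^S$. If $B$ fails, then $\lambda c_B=w+\sum_iu_iz_i$ with $w\in O_{<\omega^\sigma}=A$, $\deg z_i\ge\omega^\sigma$ and $\deg u_i\oplus\deg z_i<\omega^\sigma+\omega^\sigma$. For $u_i\ne0$, \eqref{eq:mult} gives $[\deg u_i]\oplus[\deg z_i]\le\omega^\sigma\le[\deg z_i]$, so $[\deg u_i]=0$ and $u_i\in A$. If all $B$ fail, there are $z_1,\dots,z_s\in\mathcal{Z}$ and infinitely many $B$ with $\lambda_Bh_B\in A+\sum_iAz_i$, contradicting Corollary~\ref{cor:indep}.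

\subsection{The inductive step: construction}

Let $n\ge2$ and write $\kappa=\mu+\omega^\sigma=\mu\oplus\omega^\sigma$, where $\mu$ is the sum of the first $n-1$ terms. Then $\mu$ is a $\sigma$-multiple, $\mu\ge\omega^\sigma$ and $\sigma(\mu)\ge\sigma$. For each $z\in\mathcal{Z}$ fix once and for all a representative in $R_K$, and let
\[
\mathcal{Z}'=\mathcal{Z}\cup\{z^{|\varepsilon}:z\in\mathcal{Z},\ \varepsilon\in\operatorname{cl}\operatorname{supp}z\},\qquad I=I^\sigma_\mu(\mathcal{Z}').
\]
The set $\mathcal{Z}'$ is countable. It contains every germ of a generator that can appear in the product formula, and $I$ plays the role of $V$ in Section~\ref{sec:two}.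

\emph{Step 1: points of degree $\mu$.} By Lemma~\ref{lem:basic}(b) there is $r_0>0$ with $\deg_\varepsilon S<\kappa$ for $\varepsilon\in(-r_0,0)$. Let $G=\{q\in(-r_0,0):\deg_qS=\mu\}$. By Lemma~\ref{lem:derived}(b), $\deg_0G=\omega^\sigma$, and no point of $G$ is a left limit of $D^\mu(S)$. Apply Lemma~\ref{lem:indep} to $G$ and obtain $p_l,\eta_l,L_l,G_l$; let $Q=\bigcup_lG_l$. For $q\in G_l$ choose $\nu_q>0$ such that $U_q=(q-\nu_q,q)$ is contained in $L_l$ and contains no point of $D^\mu(S)$. The intervals $U_q$, $q\in Q$, are pairwise disjoint: if $q<q'$ and $U_q\cap U_{q'}\ne\emptyset$, then $q\in U_{q'}$, although $q\in D^\mu(S)$. Let $S_q=(S\cap U_q)-q\subset\mathbb{R}^{<0}$. As $\mu\ge1$, $\deg_0S_q=\deg_qS=\mu$.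

\emph{Step 2: independent germs.} Enumerate $Q=\{q_1,q_2,\dots\}$. We choose $e_{q_j}\in K^{S_{q_j}}$ recursively, by the induction hypothesis for $\mu$, $S_{q_j}$ and the countable set $\mathcal{Z}_j=\mathcal{Z}'\cup\{e_{q_1},\dots,e_{q_{j-1}}\}$. Since $A\subset A_{\sigma(\mu)}$, and $I^\sigma_\mu(\mathcal{Z}_j)\subset I^{\sigma(\mu)}_\mu(\mathcal{Z}_j)$ by Lemma~\ref{lem:level}, we obtain
\[
\lambda e_{q_j}\notin I^\sigma_\mu(\mathcal{Z}_j)\qquad\text{for all }\lambda\in A\setminus\{0\}.
\]
For $\lambda=1$ this shows $e_{q_j}\notin O_{<\mu}$, so the germ $e_{q_j}$ has degree exactly $\mu$. The germs $e_q$ are $A$-linearly independent modulo $I$. Suppose $\sum_{i\le j}\lambda_ie_{q_i}\in I$ with $\lambda_i\in A$ and $\lambda_j\ne0$. For $i<j$ we have $e_{q_i}\in\mathcal{Z}_j$, $\deg e_{q_i}=\mu\ge\omega^\sigma$ and $\deg\lambda_i\oplus\mu<\mu+\omega^\sigma$, so $\lambda_ie_{q_i}\in I^\sigma_\mu(\mathcal{Z}_j)$. As $I\subset I^\sigma_\mu(\mathcal{Z}_j)$, also $\lambda_je_{q_j}\in I^\sigma_\mu(\mathcal{Z}_j)$, a contradiction.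

\emph{Step 3: the functional.} An $A$-linear functional with prescribed values need not exist with values in $A$, so we pass to $F=\operatorname{Frac}(A)$, a field of characteristic $0$. The images of the $e_q$ in the $F$-vector space $F\otimes_A(O_{<\mu+\omega^\sigma}/I)$ are linearly independent: after clearing denominators, a relation gives $a\sum_ia_ie_{q_i}\in I$ with $a,a_i\in A$ and $a\ne0$, so all $aa_i$ and hence all $a_i$ vanish. Extending to a basis, we obtain an $A$-linear map
\[
f:O_{<\mu+\omega^\sigma}\to F,\qquad f(I)=0,\qquad f(e_q)=1\ \text{ for all }q\in Q .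
\]
In particular $f(O_{<\mu})=0$.

\emph{Step 4: the candidates and their shadows.} For $B\subset\mathbb{N}$ put
\[
c_B=\sum_{l\in B}\sum_{q\in G_l}t^qe_q\in K^S,\qquad c=c_{\mathbb{N}},\qquad h=\sum_{\varepsilon\in\bigcup_l\operatorname{cl}G_l}f(c^{|\varepsilon})\,t^\varepsilon\in R_F .
\]
The summand $t^qe_q$ is supported on $S\cap U_q$, and these sets are disjoint, so $c_B$ is well defined. For $\varepsilon\in(-r_0,0)$ we have $\deg_\varepsilon c_B\le\deg_\varepsilon S<\mu+\omega^\sigma$, so $f(c_B^{|\varepsilon})$ is defined. Since $\operatorname{cl}G_l\subset[\min G_l,p_l]\subset(-r_0,0)$ and $\bigcup_l\operatorname{cl}G_l\subset\operatorname{cl}G$ is well-ordered, $h$ is well defined. For $q\in Q$ we have $c^{|q}=e_q$, because only $t^qe_q$ contributes on $U_q$, and $q\in D^\mu(S)$ lies in no interval $U_{q'}$. So $h_q=1$, and $h$ is as in Lemma~\ref{lem:indep} for $k=F$. The series $h_B$ is the shadow of $c_B$: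
\begin{equation}\label{eq:shadow}
f(c_B^{|\varepsilon})=(h_B)_\varepsilon\qquad\text{for all }\varepsilon\in(-r_0,0).
\end{equation}
If $\varepsilon\in\operatorname{cl}G_l$ with $l\in B$, then $c_B$ and $c$ agree on $L_l$, which contains an interval $(\varepsilon-\nu,\varepsilon]$, and \eqref{eq:shadow} holds by definition of $h$. Let $\varepsilon\notin\bigcup_{l\in B}\operatorname{cl}G_l$, so $(h_B)_\varepsilon=0$. We show $\deg_\varepsilon c_B<\mu$, which gives $f(c_B^{|\varepsilon})=0$. Otherwise $\varepsilon\in D^\mu(S)$, so $\varepsilon$ lies in no $U_q$, and since $\mu\ge1$, every interval $(\varepsilon-\nu,\varepsilon)$ meets some $U_q$ with $q\in\bigcup_{l\in B}G_l$. As $\varepsilon\notin U_q$, this forces $\varepsilon-\nu<q\le\varepsilon$. Hence $\varepsilon$ is in the closure of $\bigcup_{l\in B}G_l$. Since $p_l-\eta_l\to0>\varepsilon$, only finitely many $G_l$ meet $(-\infty,\varepsilon]$, so $\varepsilon\in\operatorname{cl}G_l$ for some $l\in B$, a contradiction.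

\subsection{The inductive step: descent to degree $\omega^\sigma$}

Suppose that every $B\in\mathcal{B}$ fails.

\emph{Step 5: normal form of the relation.} For each $B$ there is an identity in $O$
\begin{equation}\label{eq:rel}
\lambda c_B=w+\sum_{i=1}^mu_iz_i,\qquad\deg w<\kappa,\quad\deg z_i\ge\omega^\sigma,\quad\deg u_i\oplus\deg z_i<\kappa+\omega^\sigma,
\end{equation}
with $\lambda\in A\setminus\{0\}$ and $z_i\in\mathcal{Z}$. Combine summands with the same $z_i$, and then absorb summands of degree less than $\kappa$ into $w$. Then the $z_i$ are distinct, and with $\kappa_i=[\deg u_i]$ and $\zeta_i=[\deg z_i]\ge\omega^\sigma$ we have $\kappa_i\oplus\zeta_i=\kappa$ by \eqref{eq:mult}. Infinitely many $B$ have the same set $\{z_1,\dots,z_m\}$; we consider only these. Number the $z_i$ so that $\zeta_i=\omega^\sigma$ exactly for $i\le s$. Comparing with $\kappa=\mu\oplus\omega^\sigma$, we get $\kappa_i=\mu$ for $i\le s$. For $i>s$ we have $\zeta_i>\omega^\sigma$, so $\kappa_i\oplus\omega^\sigma<\kappa_i\oplus\zeta_i=\mu\oplus\omega^\sigma$ and $\kappa_i<\mu$.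

\emph{Step 6: the exceptional set.} Fix such a $B$. Choose representatives of $\lambda,w,u_i$ in $R_K$, use the fixed ones for the $z_i$, and take $0<r<r_0$ such that \eqref{eq:rel} holds coefficientwise on $(-r,0]$ and the local degrees of each of $\lambda,w,u_i,z_i$ at points of $(-r,0]$ are at most its degree at $0$. We want to take germs of \eqref{eq:rel} at $P<0$ and apply $f$. At some points single terms of the product formula can have degree $\kappa$ or more and fall outside the domain of $f$, and at some points $w$ is not killed by $f$. These points are few. Let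
\[
N=\Big(D^\mu(w)\cup\operatorname{cl}\operatorname{supp}\lambda\cup\bigcup_{i=1}^m\big(D^{\kappa_i}(u_i)+D^{\zeta_i}(z_i)\big)\Big)\cap(-r,0).
\]
We have $\deg_0w<\mu+\omega^\sigma$, $\deg_0\lambda<\omega^\sigma$, $\deg_0u_i<\kappa_i+\omega^\sigma$ and $\deg_0z_i<\zeta_i+\omega^\sigma$. By Lemma~\ref{lem:derived}(a), each of the sets $D^\mu(w)$, $\operatorname{cl}\operatorname{supp}\lambda$, $D^{\kappa_i}(u_i)$, $D^{\zeta_i}(z_i)$ has degree less than $\omega^\sigma$ at $0$. By Lemma~\ref{lem:mult}, (O2) and Lemma~\ref{lem:basic}(a), $\deg_0N<\omega^\sigma$.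

\emph{Step 7: applying $f$ at a point $P\in(-r,0)\setminus N$.} Expand the germ of \eqref{eq:rel} at $P$ by Lemma~\ref{lem:prod}. All $\delta,\varepsilon$ that occur lie in $[P,0]\subset(-r,0]$.

On the left, the terms are $\lambda^{|\delta}c_B^{|\varepsilon}$. The term with $\varepsilon=0$, $\delta=P$ vanishes as $P\notin\operatorname{cl}\operatorname{supp}\lambda$. For $\varepsilon<0$ we have $c_B^{|\varepsilon}\in O_{<\mu+\omega^\sigma}$ and $\lambda^{|\delta}\in A$, so by $A$-linearity and \eqref{eq:shadow} the value of $f$ is $\lambda^{|\delta}(h_B)_\varepsilon$.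

On the right, $f(w^{|P})=0$ as $P\notin D^\mu(w)$. Consider a nonzero term $u_i^{|\delta}z_i^{|\varepsilon}$ and let $a=\deg_\delta u_i$, $b=\deg_\varepsilon z_i$. By the choice of $r$, $[a]\le\kappa_i$ and $[b]\le\zeta_i$. As $P\notin N$, we have $a<\kappa_i$ or $b<\zeta_i$, so $[a]\oplus\omega^\sigma\le\kappa_i$ or $[b]\oplus\omega^\sigma\le\zeta_i$ by \eqref{eq:mult} and \eqref{eq:step}. In either case $[a]\oplus[b]\oplus\omega^\sigma\le\kappa_i\oplus\zeta_i=\mu\oplus\omega^\sigma$. Hence $[a\oplus b]\le\mu$, that is, $a\oplus b<\mu+\omega^\sigma$, and the term lies in the domain of $f$. There are three cases.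
\begin{itemize}
\item[(i)] $b\ge\omega^\sigma$. Then $z_i^{|\varepsilon}\in\mathcal{Z}'$ has degree at least $\omega^\sigma$, so the term lies in $I$ and $f$ kills it.
\item[(ii)] $b<\omega^\sigma$, and $i>s$ or $a<\mu$. Then $[a\oplus b]=[a]$, and $[a]<\mu$, because $[a]\le\kappa_i<\mu$ if $i>s$ and $[a]\le a$ always. So the term lies in $O_{<\mu}$ and $f$ kills it.
\item[(iii)] $b<\omega^\sigma$, $i\le s$ and $a\ge\mu$. Then $z_i^{|\varepsilon}\in A$, and $u_i^{|\delta}\in O_{<\mu+\omega^\sigma}$ as $[a]\le\kappa_i=\mu$. The value of $f$ is $f(u_i^{|\delta})\,z_i^{|\varepsilon}$. Here $\varepsilon<0$, because $\deg_0z_i\ge\omega^\sigma$.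
\end{itemize}
Altogether, in $F$,
\begin{equation}\label{eq:coef}
\sum_{\delta+\varepsilon=P,\ \varepsilon<0}\lambda^{|\delta}(h_B)_\varepsilon=\sum_{i\le s}\ \sum f(u_i^{|\delta})\,z_i^{|\varepsilon},
\end{equation}
where the inner sum on the right runs over $\delta+\varepsilon=P$ with $\delta\in D^\mu(u_i)$, $\varepsilon<0$ and $\deg_\varepsilon z_i<\omega^\sigma$.

\emph{Step 8: an identity of series over $F$.} Both sides of \eqref{eq:coef} are convolutions, so we read them as coefficients of products. Using $A\subset F$, define for $i\le s$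
\[
\tilde\lambda=\sum_{\delta\in(-r,0]}\lambda^{|\delta}t^\delta,\qquad\tilde u_i=\sum_{\delta\in D^\mu(u_i)\cap(-r,0]}f(u_i^{|\delta})\,t^\delta,\qquad\tilde z_i=\sum_{\substack{\varepsilon\in(-r,0)\\ \deg_\varepsilon z_i<\omega^\sigma}}z_i^{|\varepsilon}t^\varepsilon .
\]
Their supports lie in the well-ordered sets $\operatorname{cl}\operatorname{supp}\lambda$, $D^\mu(u_i)$ and $\operatorname{cl}\operatorname{supp}z_i$, so they belong to $R_F$. Since $\operatorname{supp}h_B\subset(-r_0,0)$, equation \eqref{eq:coef} says that the coefficient of $t^P$ in $\tilde\lambda h_B-\sum_{i\le s}\tilde u_i\tilde z_i$ is $0$ for every $P\in(-r,0)\setminus N$. On $(-r,0]$ this series is thus supported on $N\cup\{0\}$, which has degree less than $\omega^\sigma$ at $0$, so its germ lies in $A'=A_{F,\sigma}$. The germs of $\tilde\lambda$ and $\tilde u_i$ lie in $A'$ too, by the degrees computed in Step~6, where $\kappa_i=\mu$ for $i\le s$. The germ of $\tilde\lambda$ is nonzero, since its coefficient at $t^0$ is $\lambda^{|0}=\lambda\ne0$. Finally, the germ of $\tilde z_i$ in $O_F$ depends only on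 the fixed representative of $z_i$, not on $B$ or $r$, and $F$ and $h$ do not depend on $B$. So for infinitely many $B\in\mathcal{B}$ there is $\tilde\lambda_B\in A'\setminus\{0\}$ with
\[
\tilde\lambda_Bh_B\in A'+A'\tilde z_1+\dots+A'\tilde z_s .
\]
This contradicts Corollary~\ref{cor:indep} with $k=F$. Hence some $B\in\mathcal{B}$ does not fail, and $c_B$ is the required series. This completes the proof of Proposition~\ref{prop:key}, and with it the proofs of Theorems~\ref{thm:main}, \ref{thm:A} and~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{Ber}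
A. Berarducci, \emph{Factorization in generalized power series}, Trans. AMS \textbf{352} (2000).

\bibitem{FLLM}
Antongiulio Fornasiero, Noa Lavi, Sonia L'Innocente, Vincenzo Mantova, \emph{Irreducibility in generalized power series}, arXiv:2405.13815 (2024).

\end{thebibliography}
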